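\title{The middle level of a great-circle arrangement has linear expected size}

\begin{abstract}
In a simple arrangement of $n$ great circles on the sphere, mark one cell as the south pole; the $k$-level is the set of vertices separated from the pole by exactly $k$ circles. Chiu, Felsner, Scheucher, Schnider, Steiner, and Valtr asked whether the expected size of the middle level can be superlinear when the pole is chosen uniformly at random among the cells. We show that it cannot: for every simple arrangement of $n$ great circles and every $k$, the expected size of the $k$-level is $\Theta(\min(k,n-2-k)+1)$. The proof draws the $k$-levels of all poles as geodesic graphs on one set of $2n$ points, bounds the crossings between the graphs of any two poles by $8n^2$, and combines the crossing lemma for multigraphs with a symmetry between poles and vertices.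
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Levels seen from a cell}

Let $\mathcal C$ be an arrangement of $n\ge 3$ great circles on the unit sphere $\mathbb S^2\subset\mathbb R^3$. We assume throughout that $\mathcal C$ is \emph{simple}: no three circles pass through a common point. The points lying on two circles are the \emph{vertices}, and $V$ is the set of vertices; the connected components of the complement of the circles are the \emph{cells}. Two great circles meet in a pair of antipodal points, so $|V|=n(n-1)$. Each circle is cut into $2(n-1)$ edges, and Euler's formula gives $2-n(n-1)+2n(n-1)=n(n-1)+2$ cells.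

Mark a cell $c$, the \emph{south pole}, or \emph{pole} for short. The distance $d(c,v)$ of a vertex $v$ from the pole is the number of circles that separate $v$ from $c$; the two circles through $v$ do not count. The \emph{$k$-level} is
\[
L_k(c)=\{v\in V: d(c,v)=k\}.
\]
A circle not through $v$ separates exactly one of $v$, $-v$ from $c$. Hence $d(c,v)+d(c,-v)=n-2$, the distance lies in $\{0,\dots,n-2\}$, and $L_{n-2-k}(c)=-L_k(c)$. The \emph{middle level} is the $k$-level with $k=\lfloor (n-2)/2\rfloor$.

This is the spherical form of a notion for lines. In a Euclidean arrangement of nonvertical lines, the $k$-level is the set of vertices with exactly $k$ lines passing below them, so the cell below all lines plays the role of the pole. A standard central projection maps $\mathcal C$ to an arrangement $\mathcal L$ of $n$ lines so that the pole goes to the cell below all lines, and the $k$-level of $\mathcal C$ then corresponds to the union of the $k$-level and the $(n-k-2)$-level of $\mathcal L$. On the sphere no cell is distinguished, and one can ask how large a level is when seen from a typical cell.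

Two counts suggest what to expect. The $0$-level $L_0(c)$ consists of the corners of $c$, and every vertex is a corner of four cells, so for a uniformly random cell
\[
\mathbb E|L_0(c)|=\frac{4n(n-1)}{n(n-1)+2}<4 .
\]
At the other extreme, the $n-1$ levels of a fixed pole partition the $n(n-1)$ vertices, so the average level of a fixed pole has exactly $n$ vertices. For $n=4$ everything can be listed. The $14$ cells have three or four corners each and $48$ corners in total, so there are eight triangles and six quadrilaterals; the middle level has $|L_1(c)|=12-2|L_0(c)|$ vertices, that is, six for a triangle and four for a quadrilateral, and its expected size is $72/14=36/7$. One is led to guess that the expected size grows linearly in $k$, from a constant at $k=0$ to order $n$ in the middle.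

Neither count controls one fixed level near the middle, and for a single pole the guess is false: recursive constructions of Edelsbrunner--Welzl and of Erd\H{o}s--Lov\'asz--Simmons--Straus show that the $(n/2-s)$-level of an arrangement of $n$ lines can have size $\Omega(n\log n)$ for any fixed $s$. For a uniformly random pole it is known that the expected size of the $k$-level is $O((k+1)^2)$, for great circles and equally for great-pseudocircles; for the middle level this says no more than $|V|<n^2$. The following question was posed in \cite{CFSSSV}.

\begin{quote}
Is there a family of arrangements in which the expected size of the middle level is superlinear, that is, $\omega(n)$ as $n\to\infty$, when the south pole is chosen uniformly at random among all cells?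
\end{quote}

The question does not specify the class of arrangements. We answer it for simple arrangements of great circles, and the answer is no. Nothing is claimed here for pseudocircles.

\subsection{Results}

The proof works with a symmetric version of the distance. For $u,v\in V$ let $d(u,v)$ be the number of circles that contain neither $u$ nor $v$ and have $u$ and $v$ on different sides. Then $d(u,v)=d(v,u)$. For an integer $k$ put
\[
\deg_k(u)=|\{v\in V: d(u,v)=k\}|,\qquad J_k=\sum_{u\in V}\deg_k(u),
\]
so that $J_k$ counts ordered pairs of vertices at distance $k$. The letters $C,C_1,C_2,\dots$ denote absolute constants.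

\begin{theorem}\label{thm:linear}
Let $\mathcal C$ be a simple arrangement of $n\ge3$ great circles, let $k$ be an integer, and let $c$ be a uniformly random cell of $\mathcal C$. Then $J_k\le Cn^3$ and $\mathbb E|L_k(c)|\le Cn$. In particular, the expected size of the middle level is $O(n)$. Moreover,
\[
\Pr\bigl(|L_k(c)|\ge\lambda n\bigr)\le \frac{C}{\lambda^2}\quad\text{for all }\lambda>0,
\]
and hence $\mathbb E|L_k(c)|^\gamma\le C_\gamma n^\gamma$ for each $0<\gamma<2$, with $C_\gamma$ depending only on $\gamma$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\mathcal C$ be a simple arrangement of $n\ge3$ great circles, let $0\le k\le n-2$, and put $\kappa=\min(k,n-2-k)+1$. Then $|L_k(c)|\ge2\kappa$ for every cell $c$, and $\mathbb E|L_k(c)|\le C\kappa$ for a uniformly random cell $c$. Thus $\mathbb E|L_k(c)|=\Theta(\kappa)$.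
\end{theorem}

Theorem~\ref{thm:sharp} improves the bound $O((k+1)^2)$. For the middle level $\kappa=\lfloor n/2\rfloor$, so its expected size is $\Theta(n)$.

\subsection{The idea}\label{sec:idea}

Replace each circle by its two unit normals. This gives a set $P$ of $2n$ points on the sphere, and for a pole $c$ each vertex $v$ becomes a geodesic arc between two points of $P$. The level $L_k(c)$ becomes a graph $\Gamma_k(c)$ drawn on $P$, and the point set $P$ is the same for all poles. The crossing lemma says that a drawing on $N$ points with $E$ edges, each repeated at most $\mu_0$ times, and $X$ crossings satisfies $E\lesssim N\mu_0$ or $E^3\lesssim N^2\mu_0X$.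

For one pole, Dey's argument with convex and concave chains bounds the crossings of $\Gamma_k(c)$ by $O(n^2)$, which gives $E\lesssim n^{4/3}$. We show that the same argument bounds the crossings between the graphs of two \emph{different} poles by $O(n^2)$. Superimpose the graphs of $m$ poles. Then $X\lesssim m^2n^2$, and if no arc is used by more than $\mu_0$ poles, then $E^3\lesssim n^4\mu_0m^2$: the average level $E/m$ has size $\lesssim n^{4/3}(\mu_0/m)^{1/3}$. With all $m\approx n^2$ poles this is linear as soon as $\mu_0\lesssim n$, that is, as soon as every vertex lies on the $k$-level of $O(n)$ poles.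

That is the statement we want, with poles and vertices exchanged, and the circle can be closed. Place the poles at vertices, so that being at distance $k$ is a symmetric relation on $V$, and consider the model case in which $\deg_k(u)=D$ for all $u$. Then $E\approx n^2D$, $m\approx n^2$, and by symmetry $\mu_0\approx D$. The alternative $E\lesssim n\mu_0$ is impossible for large $n$, and the other one reads $n^6D^3\lesssim n^4\cdot D\cdot n^4$, so $D\lesssim n$. In general the degrees vary, and a dyadic decomposition of $V$ by degree replaces the model case.

Sections~\ref{sec:cells} and~\ref{sec:dual} set up cells, distances, and the dual graphs. Section~\ref{sec:twopoles} bounds the crossings for two poles, and Section~\ref{sec:linear} proves Theorem~\ref{thm:linear}. The lower bound in Theorem~\ref{thm:sharp} is a short rotation argument (Section~\ref{sec:lower}). The upper bound follows by applying Theorem~\ref{thm:linear} inside the pieces of a random subarrangement (Section~\ref{sec:sampling}).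

\section{Cells and the two distances}\label{sec:cells}

For a unit vector $x$ let $x^\perp=\{y\in\mathbb S^2:x\cdot y=0\}$ and $H_x=\{y\in\mathbb S^2:x\cdot y>0\}$. The \emph{central projection} $y\mapsto y/(x\cdot y)$ maps the open hemisphere $H_x$ homeomorphically onto the plane $\{z:x\cdot z=1\}$. It maps great circles other than $x^\perp$ to lines, geodesic arcs to segments, and the two sides of a great circle to the two sides of its line. For a subset $Y$ of an open hemisphere, $\operatorname{conv}Y$ is the set of unit vectors that are nonnegative combinations of points of $Y$; it projects to the planar convex hull.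

Write the circles as $\ell_i=p_i^\perp$ and put $P=\{\pm p_1,\dots,\pm p_n\}$. Three circles share a point exactly when their normals lie in a plane, so simplicity means that any three of the $p_i$ are linearly independent. For a cell $c$ and a point $x\in c$ let
\[
P_c=\{p\in P:p\cdot x>0\}.
\]
The signs of the $p_i\cdot x$ are constant on $c$, so $P_c$ depends only on $c$, and it contains exactly one of $\pm p_i$ for each $i$. The circle $p^\perp$ with $p\in P_c$ separates $v$ from $c$ exactly when $p\cdot v<0$, so
\begin{equation}\label{eq:dual-distance}
d(c,v)=|\{p\in P_c:p\cdot v<0\}|.
\end{equation}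

\begin{lemma}\label{lem:cells}
Let $c$ be a cell of a simple arrangement of at least three great circles.
\begin{enumerate}
\item[(a)] $c=\{y:p\cdot y>0\text{ for all }p\in P_c\}$ and $\bar c=\{y:p\cdot y\ge0\text{ for all }p\in P_c\}$.
\item[(b)] $\bar c$ lies in an open hemisphere, and central projection maps it to a convex polygon whose interior is the image of $c$.
\item[(c)] Every edge of this polygon lies on a circle of the arrangement, and every circle of the arrangement meets $\bar c$ in the empty set, a corner, or an edge. The corners are exactly the vertices of the arrangement that lie in $\bar c$.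
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set defined by the strict inequalities contains $c$, avoids all circles, and is connected because it is closed under normalized positive combinations; so it equals $c$. If $p\cdot y\ge0$ for all $p\in P_c$ and $x\in c$, then the normalization of $y+\varepsilon x$ lies in $c$ for small $\varepsilon>0$, so $y\in\bar c$.

(b) Let $z=\sum_{p\in P_c}p$. The normals span $\mathbb R^3$, so no $y\in\bar c$ is orthogonal to all of them, and $z\cdot y>0$ on $\bar c$. The image of $\bar c$ in the projection centered at $z/|z|$ is a compact intersection of finitely many closed half-planes, and its interior is the intersection of the open ones.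

(c) The boundary of the polygon lies on the lines of the circles, and the polygon lies on one side of each such line, so the line meets it in the empty set, a corner, or an edge. A corner lies on the lines of two edges. Conversely, a point of the polygon on two distinct supporting lines is a corner.
\end{proof}

We call the corners the \emph{vertices of $c$} and write $|c|\ge3$ for their number, which is also the number of edges of $c$. A small disk around a vertex $u$ meets only the two circles through $u$, so $u$ is a vertex of exactly four cells.

The distance $d(c,v)$ relates objects of two kinds, whereas the argument of Section~\ref{sec:idea} needs a symmetric relation. Moving the pole to one of its vertices costs little, because only two circles pass through a vertex of a simple arrangement.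

\begin{lemma}\label{lem:transfer}
If $u$ is a vertex of the cell $c$, then for all $v\in V$
\begin{equation}\label{eq:sandwich}
d(u,v)\le d(c,v)\le d(u,v)+2 .
\end{equation}
Choose a vertex $u(c)$ of each cell $c$. Then $|L_k(c)|\le\sum_{i=0}^2\deg_{k-i}(u(c))$, every vertex is chosen by at most four cells, and
\begin{equation}\label{eq:transfer}
\sum_c|L_k(c)|\le4(J_k+J_{k-1}+J_{k-2}).
\end{equation}
\end{lemma}

\begin{proof}
A circle not through $u$ has $u$ and $c$ on the same side. So the circles counted by $d(u,v)$ are exactly the circles counted by $d(c,v)$ that do not pass through $u$, and this gives \eqref{eq:sandwich}. If $d(c,v)=k$, then $d(u(c),v)\in\{k,k-1,k-2\}$, which bounds $|L_k(c)|$. Summing over $c$ gives \eqref{eq:transfer}.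
\end{proof}

\section{Levels as geodesic graphs}\label{sec:dual}

For $p,q\in P$ with $q\ne\pm p$, let $[p,q]$ be the geodesic arc of length less than $\pi$ from $p$ to $q$. The word \emph{arc} always refers to one of these. If $v\in\ell_i\cap\ell_j$ is a vertex, the great circle $v^\perp$ contains $\pm p_i,\pm p_j$ and, by simplicity, no other point of $P$. These four points cut $v^\perp$ into the four arcs with endpoints in $\{\pm p_i\}$ and $\{\pm p_j\}$, and every arc arises in this way from a vertex that it determines up to sign. Consequently:
\begin{itemize}
\item no arc contains a point of $P$ in its interior;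
\item two distinct arcs on the same great circle have disjoint interiors;
\item two arcs on different great circles share at most one point, because the circles meet in an antipodal pair and an arc contains no antipodal pair.
\end{itemize}
Two distinct arcs \emph{cross} if they share a point interior to both. By the second and third facts, crossing arcs lie on different great circles, meet only at the crossing point, and therefore have four distinct endpoints. By the first fact, two distinct arcs that do not cross meet at most in endpoints.

Let $c$ be a cell and $v$ a vertex. The set $P_c\cap v^\perp$ has two points; let $a_c(v)$ be the arc joining them. Then $a_c(v)=a_c(-v)$, and $a_c(v)\subset H_x$ for every $x\in c$, since both endpoints lie in $H_x$. Put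
\[
\Gamma_j(c)=\{a_c(v):v\in L_j(c)\},
\]
so that $|\Gamma_j(c)|\le|L_j(c)|\le2|\Gamma_j(c)|$. Project $H_x$ centrally. The set $P_c$ becomes a set of $n$ points in the plane, no three collinear by simplicity, and by \eqref{eq:dual-distance} $\Gamma_j(c)$ becomes the set of segments whose line has exactly $j$ points strictly on one of its sides. For $j=0$ these are the edges of the convex hull.

For $n=4$ the four points are either in convex position or form a triangle with one point inside. In the first case $c$ is a quadrilateral and $\Gamma_1(c)$ consists of the two diagonals. In the second case $c$ is a triangle and $\Gamma_1(c)$ consists of the three segments at the inner point. Both $v$ and $-v$ lie in $L_1(c)$, so $|L_1(c)|=2|\Gamma_1(c)|$ is four or six, as in the introduction.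

\section{Crossings between the graphs of two poles}\label{sec:twopoles}

\subsection{Convex and concave chains}

A graph with many edges could have a number of crossings quadratic in the number of its edges. The graphs $\Gamma_j(c)$ do not, because their edges line up in few convex curves and also in few concave ones. Let $Q\subset\mathbb R^2$ be a set of $n$ points with distinct abscissas, no three collinear. For an integer $m$ let $G_m(Q)$ be the set of segments $pq$ with $p,q\in Q$ whose line has exactly $m$ points of $Q$ strictly below it. A \emph{convex chain} is a path of segments with increasing abscissas and increasing slopes; it is the graph of a convex piecewise affine function on an interval. A \emph{concave chain} has decreasing slopes instead.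

\begin{example}\label{ex:four}
Let $Q$ consist of $a=(0,0)$, $a'=(1,4)$, $a''=(4,1)$, and the point $o=(2,2)$ inside their triangle. Then $G_1(Q)=\{ao,a'o,oa''\}$. In order of slope, the segments at $o$ are $a'o$ (slope $-2$, coming from the left), $oa''$ (slope $-1/2$, leaving to the right), and $ao$ (slope $1$, coming from the left): left and right alternate. Continuing each segment from the left by the next one in this order gives the convex chains $a'oa''$ and $ao$. Continuing by the previous one gives the concave chains $aoa''$ and $a'o$.
\end{example}

\begin{lemma}\label{lem:chains}
$G_m(Q)$ can be partitioned into at most $n$ convex chains, and also into at most $n$ concave chains.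
\end{lemma}

\begin{proof}
A segment of $G_m(Q)$ is \emph{outgoing} at its left endpoint and \emph{incoming} at its right endpoint. Fix $p\in Q$, rotate a line through $p$ from slope $-\infty$ to slope $+\infty$, and let $b$ be the number of points strictly below it. No three points are collinear, so the line passes the other points one at a time. When it passes a point $q$ to the right of $p$, the point $q$ goes from above to below, $b$ increases by one, and the number of points strictly below the line $pq$ is the value of $b$ before the event. So $pq\in G_m(Q)$ if and only if $b$ changes from $m$ to $m+1$. When $q$ is to the left of $p$, it goes from below to above, and $pq\in G_m(Q)$ if and only if $b$ changes from $m+1$ to $m$. Since $b$ moves in steps of $\pm1$, these two transitions alternate. Hence incoming and outgoing segments of $G_m(Q)$ at $p$ alternate in order of slope.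

At each $p$, link every incoming segment to its immediate successor in this order, if there is one; the successor is outgoing and has larger slope. An outgoing segment that has an immediate predecessor is linked to it, so only the segment of smallest slope at $p$ can be outgoing and unlinked. Each segment now has at most one link at each end, and the abscissa increases along links, so the links partition $G_m(Q)$ into convex chains. A chain begins with a segment that is unlinked at its left endpoint, and there is at most one such segment per point. For concave chains, link every incoming segment to its immediate predecessor; then only the segment of largest slope at $p$ can be outgoing and unlinked.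
\end{proof}

A convex and a concave chain cross at most twice, since the difference of their functions is convex. Both kinds of chains are needed: the convex chain through the points $(s,s^2)$ with $s$ even and the one with $s$ odd change order between any two consecutive integers.

\subsection{Two compatible charts}

For two poles $c,c'$ the graphs live in different hemispheres $H_x$ and $H_{x'}$, and ``convex'' refers to a choice of upward direction in each projection. We need projections in which a chain that is convex in the first is still convex in the second, where the two overlap. The vertical lines of a projection are the great circles through a point of the bounding circle, and the bounding circles $x^\perp$ and $x'^\perp$ share only one antipodal pair $\pm w$. So we let $w$ be the upward direction in both. For independent unit vectors $x,x'$ let $w$ be the unit vector in the direction $x\times x'$, and define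
\begin{equation}\label{eq:charts}
s=\frac{x'\cdot y}{x\cdot y},\quad t=\frac{w\cdot y}{x\cdot y}\quad\text{on }H_x;\qquad
s'=\frac{x\cdot y}{x'\cdot y},\quad t'=\frac{w\cdot y}{x'\cdot y}\quad\text{on }H_{x'}.
\end{equation}
Let $\tilde x,\tilde x',w$ be the basis dual to $x,x',w$. Then $y/(x\cdot y)=\tilde x+s\tilde x'+tw$, so $(s,t)$ are affine coordinates on the plane of the central projection of $H_x$; the same holds for $(s',t')$ and $H_{x'}$ with $x$ and $x'$ exchanged. The overlap $H_x\cap H_{x'}$ is the half-plane $s>0$ in the first chart and $s'>0$ in the second, and there
\[
(s',t')=(1/s,\;t/s).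
\]
The graph $t=\alpha_0+\alpha_1s$ becomes $t'=\alpha_0s'+\alpha_1$: slope and intercept are exchanged, and since $1/s>0$, the side above the line stays above.

\begin{example}\label{ex:chart}
The convex chain with vertices $(-1,2),(1,0),(2,2)$ is the graph of $t=\max(1-s,\,2s-2)$ on $[-1,2]$. Its part in $s>0$ becomes the graph of $t'=\max(s'-1,\,2-2s')$ on $[1/2,\infty)$: the segment from $(1/2,1)$ to $(1,0)$, followed by a ray of slope $1$. The first edge leaves $H_{x'}$ at $s=0$ and turns into the ray, and left and right are reversed, but the curve is still a maximum of affine functions.
\end{example}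

\begin{lemma}\label{lem:twopoles}
For any cells $c,c'$ (possibly equal or antipodal) and any integers $j,j'$, at most $8n^2$ pairs $(\alpha,\beta)\in\Gamma_j(c)\times\Gamma_{j'}(c')$ cross.
\end{lemma}

\begin{proof}
\emph{Choice of charts.} Take $x\in c$. It is not a vertex, so for each $v\in V$ the points $y$ with $\det(x,y,v)=0$ form a great circle. Take $x'$ in the open set $c'$ off these finitely many circles. Then $x,x'$ are independent, and the vector $w$ of \eqref{eq:charts} satisfies $w\cdot v\ne0$ for all $v\in V$.

\emph{Chains.} In the chart of $x$, let $Q$ be the image of $P_c$. Its abscissas are distinct. Indeed, two points of $P_c$ with the same abscissa $s$ are orthogonal to $x'-sx$; they also lie on $v^\perp$ for a vertex $v$, so $v$ is parallel to $x'-sx$ and $w\cdot v=0$, a contradiction. The inequality $v\cdot y<0$ reads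
\[
v\cdot\tilde x+s\,(v\cdot\tilde x')+t\,(v\cdot w)<0,
\]
which describes the region below the line of $v^\perp$ if $v\cdot w>0$ and the region above it if $v\cdot w<0$. By \eqref{eq:dual-distance}, for $v\in L_j(c)$ the line of $a_c(v)$ has $j$ points below it in the first case and $n-2-j$ in the second. So $\Gamma_j(c)\subset G_j(Q)\cup G_{n-2-j}(Q)$, and by Lemma~\ref{lem:chains} it is covered by at most $2n$ convex chains in the chart of $x$. In the same way, with $x$ and $x'$ exchanged, $\Gamma_{j'}(c')$ is covered by at most $2n$ concave chains in the chart of $x'$. It suffices to show that one convex chain and one concave chain contain at most two crossing pairs, since $2\cdot2n\cdot2n=8n^2$.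

\emph{One pair of chains.} Let the convex chain be the graph of $g(s)=\max_i(\alpha_i+\beta_is)$ on an interval $I$. Its part in $s>0$ is, in the chart of $x'$, the graph of
\[
f(s')=s'g(1/s')=\max_i(\alpha_is'+\beta_i)
\]
on the interval $\{s'>0:1/s'\in I\}$, and $f$ is convex. Let the concave chain be the graph of $g'(s')$. Then $h=f-g'$ is convex on the interval where both functions are defined.

Suppose that an edge $\alpha$ of the first chain crosses an edge $\beta$ of the second at $z$. Then $z\in H_x\cap H_{x'}$. As $z$ is interior to both arcs, $f$ and $g'$ are defined and affine near $s'(z)$, and their slopes differ because $\alpha$ and $\beta$ lie on different great circles. So $h$ has a zero at $s'(z)$ at which it changes sign. This zero determines the pair: $\beta$ is the edge of the second chain above $s'(z)$, and $\alpha$ is the edge of the first above $1/s'(z)$. A convex function has at most two zeros with a sign change, for if $h(s_1)=h(s_3)=0$ and $s_1<s_2<s_3$, then $h\le0$ on $[s_1,s_3]$ and $h$ does not change sign at $s_2$.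
\end{proof}

This lemma is where it matters most that the circles are great circles: the dual points, the arcs between them, and the change of charts all come from the linear structure of $\mathbb R^3$.

\section{The linear bound}\label{sec:linear}

\subsection{The crossing lemma with multiplicities}

Different poles use the same arcs, so the union of their graphs is a multigraph. Parallel copies of an arc do not cross, and the crossing lemma must pay for them.

\begin{lemma}\label{lem:crossing}
Let $\mu_0\ge1$ and let each arc $\alpha$ have an integer multiplicity $0\le\mu(\alpha)\le\mu_0$. Put $E=\sum_\alpha\mu(\alpha)$ and $X=\sum\mu(\alpha)\mu(\beta)$, the second sum over unordered crossing pairs $\{\alpha,\beta\}$. With $N=|P|=2n$, either $E\le4N\mu_0$ or $E^3\le64N^2\mu_0X$.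
\end{lemma}

\begin{proof}
A set of $e$ arcs with endpoints in a set of $N'$ points of $P$ has at least $e-3N'$ crossing pairs. Indeed, delete one arc from each crossing pair. The remaining arcs meet only in endpoints, and two points are joined by at most one arc, so they form a simple graph embedded in the sphere, which has at most $3N'$ edges by Euler's formula.

Let $E>4N\mu_0$ and $\rho=4N\mu_0/E<1$. Keep each point of $P$ with probability $\rho$ and mark each arc $\alpha$ with probability $\mu(\alpha)/\mu_0$, all independently, and consider the marked arcs with both endpoints kept. The expected numbers of points, arcs, and crossing pairs are $\rho N$, $\rho^2E/\mu_0$, and $\rho^4X/\mu_0^2$; the last value uses that crossing arcs have four distinct endpoints. Hence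
\[
\frac{\rho^4X}{\mu_0^2}\ge\frac{\rho^2E}{\mu_0}-3\rho N=\rho N,
\qquad\text{so}\qquad X\ge\frac{\mu_0^2N}{\rho^3}=\frac{E^3}{64N^2\mu_0}. \qedhere
\]
\end{proof}

\subsection{An incidence bound}

Fix $k$ for the rest of this section. Write $u\sim v$ if $d(u,v)=k$, call such $u,v$ \emph{neighbors}, and write $\deg=\deg_k$. For $A,B\subset V$ let
\[
I(A,B)=|\{(u,v)\in A\times B:u\sim v\}|=I(B,A).
\]
In the next lemma the vertices of $A$ act as poles, and those of $B$ become arcs.

\begin{lemma}\label{lem:incidence}
Let $M\ge1$. If every $v\in B$ has at most $M$ neighbors in $A$, then
\[
I(A,B)\le42\,n^{4/3}M^{1/3}|A|^{2/3}+16\,nM .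
\]
\end{lemma}

\begin{proof}
For each $u\in A$ fix a cell $c(u)$ having $u$ as a vertex. An \emph{incidence} is a pair $(u,v)\in A\times B$ with $u\sim v$, and its arc is $a_{c(u)}(v)$. Let $\mu(\alpha)$ be the number of incidences with arc $\alpha$, so that $E=I(A,B)$. The arc determines $\pm v$, and each of $v,-v$ is in at most $M$ incidences as second entry, so $\mu(\alpha)\le2M$.

The quantity $2X$ is the number of ordered pairs of incidences $(u,v),(u',v')$ whose arcs cross. Fix $(u,u')\in A^2$. By \eqref{eq:sandwich}, the arc of $(u,v)$ lies in $\Gamma_j(c(u))$ for some $j\in\{k,k+1,k+2\}$, and likewise for $(u',v')$. There are nine pairs $(j,j')$, each gives at most $8n^2$ crossing pairs of arcs by Lemma~\ref{lem:twopoles}, and each pair of arcs comes from at most four pairs $(v,v')$. So $2X\le288n^2|A|^2$. Lemma~\ref{lem:crossing} with $\mu_0=2M$ and $N=2n$ gives $E\le16nM$ or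
\[
E^3\le64\cdot4n^2\cdot2M\cdot144n^2|A|^2=73728\,n^4M|A|^2\le42^3n^4M|A|^2. \qedhere
\]
\end{proof}

With $A=\{u\}$, $B=V$, $M=1$ we obtain the bound for a single pole,
\begin{equation}\label{eq:maxdeg}
\deg(u)\le\Delta:=58\,n^{4/3}\qquad\text{for all }u\in V.
\end{equation}

\subsection{Vertices of large degree are rare}

Taking $A=B=V$ and $M=\Delta$ in Lemma~\ref{lem:incidence} gives only $J_k=O(n^{28/9})$: a few vertices of large degree force a large $M$ on all others. We therefore sort the vertices by degree. For two classes, the symmetry $I(A,B)=I(B,A)$ lets us choose which one supplies the poles. The lemma rewards small $|A|$ and small degrees in $B$, so the class of larger degree, which should be the smaller class, is taken as $A$.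

Let $V_0=\{u:\deg(u)<2n\}$ and $V_i=\{u:2^in\le\deg(u)<2^{i+1}n\}$ for $i\ge1$, and let $m_i=|V_i|$. Let $i_{\max}$ be the largest $i$ with $V_i\ne\emptyset$. To see which decay of $m_i$ to aim for, suppose that all neighbors of $V_i$ lie in $V_i$. The main term of Lemma~\ref{lem:incidence} then gives $2^inm_i\lesssim n^{5/3}2^{i/3}m_i^{2/3}$, that is, $4^im_i\lesssim n^2$. So put
\[
S=\max_{0\le i\le i_{\max}}4^im_i .
\]

\begin{lemma}\label{lem:dyadic}
$S\le C_1n^2$.
\end{lemma}

\begin{proof}
Let the maximum be attained at $i_0$. If $i_0=0$, then $S\le|V|\le n^2$. Let $i_0\ge1$ and $m=m_{i_0}\ge1$. Then $m_i\le4^{i_0-i}m$ for all $i$, and $2^{i_0}n\le2^{i_{\max}}n\le\Delta$ by \eqref{eq:maxdeg}. We count the neighbors of $V_{i_0}$ class by class: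
\[
2^{i_0}nm\le\sum_{u\in V_{i_0}}\deg(u)=\sum_{i=0}^{i_{\max}}I(V_{i_0},V_i).
\]
For $i\le i_0$ apply Lemma~\ref{lem:incidence} with $A=V_{i_0}$, $B=V_i$, $M=2^{i+1}n$. For $i>i_0$ apply it with $A=V_i$, $B=V_{i_0}$, $M=2^{i_0+1}n$. Since $42\cdot2^{1/3}\le53$,
\[
I(V_{i_0},V_i)\le
\begin{cases}
53\,n^{5/3}\,2^{i/3}\,m^{2/3}+32\,n^2\,2^i, & i\le i_0,\\[2pt]
53\,n^{5/3}\,2^{i_0/3}\,4^{-2(i-i_0)/3}\,m^{2/3}+32\,n^2\,2^{i_0}, & i>i_0.
\end{cases}
\]
The first terms form two geometric series: $\sum_{i\le i_0}2^{i/3}\le2^{i_0/3}/(1-2^{-1/3})\le5\cdot2^{i_0/3}$ and $\sum_{l\ge1}4^{-2l/3}\le1$. The second terms add up to at most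
\[
64n^22^{i_0}+32n^22^{i_0}(i_{\max}-i_0)\le96n^22^{i_{\max}}\le96n\Delta=96\cdot58\,n^{7/3},
\]
where we used $l\le2^l$ for $l=i_{\max}-i_0$. Altogether
\[
2^{i_0}nm\le318\,n^{5/3}2^{i_0/3}m^{2/3}+96\cdot58\,n^{7/3}.
\]
If the first term on the right is at least the second, then $2^{2i_0/3}m^{1/3}\le636\,n^{2/3}$, so $S=4^{i_0}m\le636^3n^2$. Otherwise $2^{i_0}m\le192\cdot58\,n^{4/3}$, and $2^{i_0}\le\Delta/n=58\,n^{1/3}$ gives $S\le192\cdot58^2n^{5/3}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
We may take $C_1\ge1$. By Lemma~\ref{lem:dyadic},
\begin{equation}\label{eq:cubic}
J_k\le\sum_{i\ge0}2^{i+1}n\,m_i\le2nS\sum_{i\ge0}2^{-i}=4nS\le C_2n^3,\qquad C_2=4C_1,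
\end{equation}
for every integer $k$. By \eqref{eq:transfer}, $\sum_c|L_k(c)|\le12C_2n^3$. There are $n(n-1)+2\ge n^2/2$ cells, so $\mathbb E|L_k(c)|\le24C_2n$.

For the tail we first show that for all $k$ and all $\lambda>0$
\begin{equation}\label{eq:tail}
|\{u\in V:\deg_k(u)\ge\lambda n\}|\le6C_1n^2/\lambda^2 .
\end{equation}
For $\lambda<2$ this holds because $|V|\le n^2\le4n^2/\lambda^2$. For $\lambda\ge2$ pick $i\ge1$ with $2^i\le\lambda<2^{i+1}$. The set in question lies in $\bigcup_{l\ge i}V_l$, whose size is at most $\sum_{l\ge i}4^{-l}S=\frac43\,4^{-i}S\le\frac{16}{3}S/\lambda^2$.

If $|L_k(c)|\ge\lambda n$, then $\deg_{k-i}(u(c))\ge\lambda n/3$ for some $i\in\{0,1,2\}$ by Lemma~\ref{lem:transfer}. By \eqref{eq:tail} this happens for at most $4\cdot3\cdot54C_1n^2/\lambda^2$ cells, and dividing by the number of cells gives $\Pr(|L_k(c)|\ge\lambda n)\le C/\lambda^2$. Finally, for $Y=|L_k(c)|/n$ and $0<\gamma<2$,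
\[
\mathbb EY^\gamma=\int_0^\infty\gamma\lambda^{\gamma-1}\Pr(Y\ge\lambda)\,d\lambda\le1+C\gamma\int_1^\infty\lambda^{\gamma-3}\,d\lambda=1+\frac{C\gamma}{2-\gamma}. \qedhere
\]
\end{proof}

\section{The lower bound for every pole}\label{sec:lower}

Since $L_{n-2-k}(c)=-L_k(c)$, both parts of Theorem~\ref{thm:sharp} need to be proved only for $k\le(n-2)/2$, where $\kappa=k+1$.

\begin{proposition}\label{prop:lower}
If $0\le k\le(n-2)/2$, then $|L_k(c)|\ge2(k+1)$ for every cell $c$.
\end{proposition}

\begin{proof}
Take $x\in c$ and let $Q$ be the central projection of $P_c\subset H_x$, a set of $n$ points in the plane with no three collinear. For an angle $\theta$, rank the points of $Q$ by their inner product with the unit vector of direction $\theta$. For all but finitely many \emph{critical} angles there are no ties, and we let $T(\theta)$ be the set of the $k+1$ highest points. At a critical angle every tie involves exactly two points, since no three are collinear. So $T$ can change at a critical angle $\theta$ only if two points tie with exactly $k$ points strictly higher, and then one element of $T$ is exchanged.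

At such an angle, the line through the two tied points is the image of $v^\perp$ for a vertex $v$. Choose the sign of $v$ so that $\{v\cdot y<0\}$ is the higher side. Then $d(c,v)=k$ by \eqref{eq:dual-distance}. The vertex $v$ determines the line and its higher side, hence $\theta$ modulo $2\pi$; so different changes of $T$ during one full turn give different elements of $L_k(c)$.

Let $\theta$ be noncritical. The ranking for $\theta+\pi$ is the reverse of that for $\theta$, and $2(k+1)\le n$, so $T(\theta)\cap T(\theta+\pi)=\emptyset$. Hence $T$ changes at least $k+1$ times on each of the half turns from $\theta$ to $\theta+\pi$ and from $\theta+\pi$ to $\theta+2\pi$.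
\end{proof}

For $n=4$, $k=1$, and a quadrilateral cell the bound is attained.

\section{The upper bound near the pole}\label{sec:sampling}

It remains to improve $J_k\le C_2n^3$ when $k$ is small compared to $n$.

\begin{proposition}\label{prop:sampling}
If $0\le k\le(n-2)/2$, then $J_k\le C_4n^2(k+1)$.
\end{proposition}

The heuristic is as follows. Keep each circle with probability about $1/k$. A pair of vertices at distance $k$ ends up in a common cell of the sample with probability bounded below. The sample has about $(n/k)^2$ cells; if each were met by about $k$ circles of $\mathcal C$, then \eqref{eq:cubic} would allow about $k^3$ pairs in each, and $n^2k$ in total. (The trivial bound $k^4$ for the number of pairs would give only $n^2k^2$; this is where Theorem~\ref{thm:linear} enters.)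

Two difficulties arise. A cell of the sample may have many edges, and then we have no control over the number of circles meeting it. So we cut cells into triangles from a base point, each determined by a bounded number of circles, and the rule for the base point must depend on a bounded number of circles as well. Second, the two vertices of a pair may fall into different triangles of one cell. So the pieces are indexed by pairs of triangles, and we must bound $\sum_c|c|^2$ rather than $\sum_c|c|$.

\subsection{The sum of squares of the cell sizes}

We use the zone theorem \cite{CGL,EOS}: the cells of an arrangement of $m$ lines in the plane that are met by a further line have $O(m)$ edges in total.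

\begin{lemma}\label{lem:squares}
For a simple arrangement $\mathcal R$ of $r\ge3$ great circles, $\sum_c|c|^2\le C_3r^2$, the sum over all cells of $\mathcal R$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cells}(c), the $|c|$ edges of $c$ lie on $|c|$ different circles, so
\[
\sum_c|c|^2=\sum_{\ell\in\mathcal R}\ \sum_{c\text{ has an edge on }\ell}|c|.
\]
We show that the inner sum is $O(r)$. Project one of the two open hemispheres bounded by $\ell$ centrally. The other circles become $r-1\ge2$ lines, and the cells in the hemisphere become the cells of this line arrangement. A cell $c$ with an edge on $\ell$ becomes an unbounded cell with $|c|-1\ge|c|/2$ edges. Only two of its $|c|\ge3$ vertices lie on $\ell$, so the closure of the planar cell contains a vertex of the line arrangement. Take a triangle that contains all vertices of the line arrangement in its interior and whose sides lie on three further lines. The planar cell has points inside the triangle, is unbounded, and is connected, so it meets one of these three lines. The zone theorem, applied three times for each hemisphere, bounds the inner sum.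
\end{proof}

This already settles the case $k=0$.

\begin{lemma}\label{lem:zero}
$J_0\le C_3n^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:squares} it suffices to show that $d(u,v)=0$ implies that $u,v$ are vertices of a common cell. This is clear if $v=u$, and $v\ne-u$ because $d(u,-u)=n-2>0$. Let $v\ne\pm u$ and let $z$ be the normalization of $u+v$. If a circle $p^\perp$ does not contain both $u$ and $v$, then $p\cdot u$ and $p\cdot v$ are not both zero and do not have opposite signs, so $p\cdot z\ne0$ and $u,v$ lie in the closed side of $p^\perp$ that contains $z$. At most one circle contains both $u$ and $v$. Move $z$ slightly to a point $z'$ on no circle, without crossing the others. Then $u,v$ lie in the closed side containing $z'$ of every circle, so they are vertices of the cell of $z'$ by Lemma~\ref{lem:cells}.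
\end{proof}

\subsection{A base point with a local rule}

In the plane one would take the leftmost vertex of each cell. On the sphere we take the westernmost vertex with respect to an axis, and treat separately the two cells that contain the ends of the axis. Fix $w\in\mathbb S^2$ on no circle of $\mathcal C$ and on no great circle through two non-antipodal vertices of $\mathcal C$. For $b\in V$ let
\[
\Omega_b=\{y\in\mathbb S^2:\det(w,b,y)\ge0\}.
\]
This is the closed hemisphere east of $b$; its boundary passes through $b$ and $\pm w$. The two circles of $\mathcal C$ through $b$ cut the sphere into four open regions, the \emph{lunes at $b$}.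

\begin{lemma}\label{lem:base}
Let $\mathcal R\subset\mathcal C$ with $|\mathcal R|\ge3$, and let $c$ be a cell of $\mathcal R$.
\begin{enumerate}
\item[(a)] If $c$ contains neither $w$ nor $-w$, then exactly one vertex $b$ of $c$ satisfies $c\subset\Omega_b$. Otherwise $c$ contains exactly one of $\pm w$, and no vertex $b$ of $c$ satisfies $c\subset\Omega_b$.
\item[(b)] Let $b$ be a vertex of $c$ and $\Lambda$ the lune at $b$ that contains $c$. Then $c\subset\Omega_b$ if and only if $\Lambda\subset\Omega_b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cell lies in an open hemisphere, so it does not contain both $w$ and $-w$. If it contains one of them, then the open set $c$ contains a boundary point of $\Omega_b$ and hence points outside $\Omega_b$.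

Suppose that $\pm w\notin c$. Then $\pm w\notin\bar c$, as the boundary of $c$ lies on circles of $\mathcal C$. Let $Z$ be the cone of nonnegative multiples of points of $\bar c$; it is generated by the vertices of $c$, and $Z\cap\mathbb Rw=\{0\}=Z\cap(-Z)$. Let $\pi$ be the orthogonal projection onto the plane orthogonal to $w$. The planar cone $\pi(Z)$ is generated by the vectors $\pi(b)$, and no two of these are parallel, since $\det(w,b,b')\ne0$ for distinct vertices $b,b'$ of $c$ by the choice of $w$. It contains no line: if $\pi(y)=-\pi(y')$ with $y,y'\in Z$, then $y+y'\in Z\cap\mathbb Rw$, so $y'=-y$ and $y=0$. Hence $\pi(Z)$ is an angle smaller than $\pi$ bounded by two of its generators; let $\pi(b_0)$ be the one from which the angle opens counterclockwise, as seen from $w$. Since $\det(w,b,y)=\det(w,\pi(b),\pi(y))$, we have $\bar c\subset\Omega_{b_0}$. For any other vertex $b$ of $c$ we have $\det(w,b,b_0)<0$, so $b_0\in\bar c$ lies outside the closed set $\Omega_b$, and $c\not\subset\Omega_b$.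

(b) One direction follows from $c\subset\Lambda$. For the other, let $y\in\Lambda\setminus\Omega_b$, and let $p$ range over the normals of the circles of $\mathcal R$ that are positive on $c$. For the two circles through $b$ we have $p\cdot b=0$ and $p\cdot y>0$; for the others $p\cdot b>0$. So for small $\varepsilon>0$ the normalization of $b+\varepsilon y$ lies in $c$, and $\det(w,b,b+\varepsilon y)=\varepsilon\det(w,b,y)<0$.
\end{proof}

Define the \emph{base point} $b_c$ of a cell $c$ of $\mathcal R$ as the point $\pm w$ that $c$ contains, if there is one, and otherwise as the vertex given by Lemma~\ref{lem:base}(a). By the lemma, a vertex $b$ of $c$ equals $b_c$ if and only if the lune at $b$ containing $c$ lies in $\Omega_b$. This condition does not involve the other circles of $\mathcal R$.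

The triangles $\operatorname{conv}(b_c\cup e)$, over the edges $e$ of $c$ with $b_c\notin e$, cover $\bar c$. To see this, view $\bar c$ as a plane polygon, let $y\ne b_c$ be a point of it, and let $y^*$ be the last point of the polygon on the ray from $b_c$ through $y$. If $y^*$ lies on an edge through $b_c$, it is the other endpoint of that edge, and then it also lies on an edge avoiding $b_c$ because $|c|\ge3$. So $y^*\in e$ for some edge $e\not\ni b_c$, and $y\in\operatorname{conv}(b_c\cup e)$. These triangles are nondegenerate: $b_c$ is not on the circle carrying $e$, since that circle meets $\bar c$ only in $e$.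

\subsection{Triples and their conflicts}

For $\mathcal R\subset\mathcal C$ with $|\mathcal R|\ge3$ let $\mathcal T(\mathcal R)$ be the set of triples $(b_c,e,e')$, where $c$ is a cell of $\mathcal R$ and $e,e'$ are edges of $c$ not containing $b_c$; the case $e=e'$ is allowed. For $|\mathcal R|\le2$ let $\mathcal T(\mathcal R)=\emptyset$. By Lemma~\ref{lem:squares},
\begin{equation}\label{eq:triples}
|\mathcal T(\mathcal R)|\le C_3|\mathcal R|^2 .
\end{equation}
A triple is a point together with two closed geodesic segments, and the same triple may occur for many $\mathcal R$. For $\sigma=(b,e,e')$ occurring in some $\mathcal T(\mathcal R_0)$ define (see Figure~\ref{fig:triple}):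
\begin{itemize}
\item $D(\sigma)$, the set of circles of $\mathcal C$ through $b$ or through an endpoint of $e$ or $e'$; it includes the circles carrying $e$ and $e'$;
\item $U(\sigma)$, the interior of $\operatorname{conv}(b\cup e\cup e')$;
\item $K(\sigma)$, the set of circles of $\mathcal C$ that meet $U(\sigma)$.
\end{itemize}
These sets depend only on $\sigma$. At most two circles pass through $b$. Each of $e,e'$ contributes its carrying circle and one more circle at each endpoint, and these three are distinct because the endpoints are not antipodal. So $3\le|D(\sigma)|\le8$. The set $U=U(\sigma)$ is nonempty and convex, and $\bar U=\operatorname{conv}(b\cup e\cup e')$.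

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (0,1.5)--(1.2,0)--(3.6,0)--(3.8,3)--(1.4,3)--cycle;
\draw (0,1.5)--(1.2,0)--(3.6,0)--(5,1.4)--(3.8,3)--(1.4,3)--cycle;
\draw[thin,gray] (0,1.5)--(3.6,0) (0,1.5)--(5,1.4) (0,1.5)--(3.8,3);
\draw[very thick] (1.2,0)--(3.6,0) (1.4,3)--(3.8,3);
\draw[dashed] (-0.3,2.2)--(5.3,1.0);
\fill (0,1.5) circle (1.6pt) node[left] {$b$};
\fill (1.6,0.45) circle (1.6pt) node[left] {$u$};
\fill (1.75,2.6) circle (1.6pt) node[right] {$v$};
\node[below] at (2.4,0) {$e$};
\node[above] at (2.6,3) {$e'$};
\end{tikzpicture}
\caption{A cell of the sample $\mathcal R$ in central projection, cut into triangles from its base point $b$. Two vertices $u,v$ of the full arrangement lie in the triangles over the edges $e$ and $e'$. The shaded region $U$ is the interior of the convex hull of $b$, $e$, and $e'$. Every circle that separates $u$ from $v$ (one is dashed) meets $U$.}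
\label{fig:triple}
\end{figure}

\begin{lemma}\label{lem:local}
Let $\sigma$ occur in some $\mathcal T(\mathcal R_0)$. Then $D(\sigma)\cap K(\sigma)=\emptyset$, and for every $\mathcal R\subset\mathcal C$,
\[
\sigma\in\mathcal T(\mathcal R)\iff D(\sigma)\subset\mathcal R\ \text{ and }\ K(\sigma)\cap\mathcal R=\emptyset .
\]
\end{lemma}

\begin{proof}
Write $\sigma=(b,e,e')$, $D$, $U$, $K$. Suppose that $\sigma\in\mathcal T(\mathcal R)$ arises from the cell $c$. The endpoints of $e,e'$ are vertices of $\mathcal R$, and so is $b$ unless $b=\pm w$, in which case no circle passes through it. A vertex lies on only two circles of $\mathcal C$, so $D\subset\mathcal R$. Also $U$ lies in the interior of $\bar c$, which is $c$, so no circle of $\mathcal R$ meets $U$. This proves one implication, and for $\mathcal R=\mathcal R_0$ it gives $D\cap K=\emptyset$ and $U\subset c_0$, where $c_0$ is the cell of $\mathcal R_0$ from which $\sigma$ arises.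

Conversely, let $D\subset\mathcal R$ and $K\cap\mathcal R=\emptyset$. Then $|\mathcal R|\ge3$, the connected set $U$ lies in one cell $c$ of $\mathcal R$, and $b\cup e\cup e'\subset\bar U\subset\bar c$. The circle carrying $e$ belongs to $\mathcal R$ and meets $\bar c$ in more than one point, hence in an edge $f\supset e$. The endpoints of $e$ are vertices of $\mathcal R$ in $\bar c$, hence vertices of $c$ on $f$, hence the endpoints of $f$. So $e=f$ is an edge of $c$, and the same argument applies to $e'$. If $b=\pm w$, then $b\in\bar c$ lies on no circle, so $b\in c$ and $b_c=b$. If $b\in V$, both circles through $b$ are in $\mathcal R$, so $b$ is a vertex of $c$. The cells $c$ and $c_0$ both contain $U$, so they lie in the same lune at $b$. This lune lies in $\Omega_b$ because $b=b_{c_0}$, and therefore $b=b_c$. Thus $\sigma\in\mathcal T(\mathcal R)$.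
\end{proof}

Let $\Pr_\rho$ and $\mathbb E_\rho$ refer to the random subset $\mathcal R\subset\mathcal C$ that contains each circle independently with probability $\rho$. A triple with many conflicts is exponentially unlikely to appear. To sum this over all possible triples, whose number we do not control, we compare with a sparser sample.

\begin{lemma}\label{lem:moment}
If $0<\rho\le1$ and $n\rho\ge1$, then $\displaystyle\mathbb E_\rho\sum_{\sigma\in\mathcal T(\mathcal R)}|K(\sigma)|^3\le C_5\,\frac{n^2}{\rho}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:local}, $\Pr_\rho(\sigma\in\mathcal T(\mathcal R))=\rho^{|D|}(1-\rho)^{|K|}$ with $D=D(\sigma)$, $K=K(\sigma)$. Since $|D|\le8$ and $\frac{1-\rho}{1-\rho/2}\le1-\rho/2\le e^{-\rho/2}$,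
\[
\Pr\nolimits_\rho(\sigma\in\mathcal T(\mathcal R))\le2^8e^{-\rho|K|/2}\Pr\nolimits_{\rho/2}(\sigma\in\mathcal T(\mathcal R)).
\]
The function $\xi^3e^{-\rho\xi/2}$ is maximal at $\xi=6/\rho$, with value $(6/e)^3\rho^{-3}\le11\rho^{-3}$. Multiply by $|K|^3$, sum over all possible $\sigma$, and use \eqref{eq:triples}:
\[
\mathbb E_\rho\sum_{\sigma\in\mathcal T(\mathcal R)}|K(\sigma)|^3\le2^8\cdot11\,\rho^{-3}\,\mathbb E_{\rho/2}|\mathcal T(\mathcal R)|\le2^8\cdot11\,C_3\,\rho^{-3}\,\mathbb E_{\rho/2}|\mathcal R|^2 .
\]
Finally $\mathbb E_{\rho/2}|\mathcal R|^2\le n\rho/2+(n\rho/2)^2\le(n\rho)^2$.
\end{proof}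

The point of using the convex hull $U(\sigma)$, and not the union of two triangles, is that $K(\sigma)$ then contains every circle needed to see the vertices $u,v$ and their distance.

\begin{lemma}\label{lem:pairs}
Let $k\ge1$ and $\mathcal R\subset\mathcal C$ with $|\mathcal R|\ge3$. The number of pairs $(u,v)\in V^2$ with $d(u,v)=k$ that lie in a common cell of $\mathcal R$ is at most $C_2\sum_{\sigma\in\mathcal T(\mathcal R)}|K(\sigma)|^3$.
\end{lemma}

\begin{proof}
Let $u,v$ be such a pair in the open cell $c$, and let $b=b_c$. Choose edges $e,e'\not\ni b$ of $c$ with $u\in\tau=\operatorname{conv}(b\cup e)$ and $v\in\operatorname{conv}(b\cup e')$, and assign the pair to $\sigma=(b,e,e')\in\mathcal T(\mathcal R)$. Write $U=U(\sigma)$, $K=K(\sigma)$.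

\emph{Every circle $\ell$ of $\mathcal C$ through $u$ or $v$ is in $K$.} The roles of $(u,e)$ and $(v,e')$ are symmetric, so let $u\in\ell=p^\perp$. The point $u$ is not on $e$, which lies in the boundary of $c$. Also $u\ne b$, because $b$ is either a boundary point of $c$ or one of $\pm w$, which are not vertices. So $u$ lies in the interior of $\tau$, or in the relative interior of the side of $\tau$ from $b$ to an endpoint $y_1$ of $e$. In the first case $u\in U$ and $\ell\in K$. In the second case suppose that $\ell$ misses $U$. Then, for one choice of the sign of $p$, we have $p\cdot y\ge0$ on $\bar U$, in particular at $b$ and $y_1$. Since $u$ is a positive combination of $b$ and $y_1$ and $p\cdot u=0$, we get $y_1\in\ell$. But $y_1$ lies on two circles of $\mathcal R$, and $\ell\notin\mathcal R$ because $\ell$ meets $c$. Three circles of $\mathcal C$ pass through $y_1$, contrary to simplicity.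

\emph{Every circle separating $u$ and $v$ is in $K$.} Both points lie in $\bar U$, so $U$ has points on both sides of such a circle, and $U$ is connected.

Hence $u$ and $v$ are vertices of the simple arrangement $K$, their distance in $K$ is still $k$, and $|K|\ge k+2\ge3$. By \eqref{eq:cubic} applied to $K$, at most $C_2|K|^3$ pairs are assigned to $\sigma$.
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:sampling}]
The case $k=0$ is Lemma~\ref{lem:zero}. Let $k\ge1$. If $n<20(k+1)$, then \eqref{eq:cubic} gives $J_k\le20C_2n^2(k+1)$. Let $n\ge20(k+1)$, and put $\rho=1/(k+1)\le1/2$ and $\nu=n\rho\ge20$.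

A pair $(u,v)$ with $d(u,v)=k$ has $u,v$ strictly on the same side of every circle of $\mathcal R$ if and only if $\mathcal R$ avoids the $k$ separating circles and the at most four circles through $u$ or $v$. This event has probability at least
\[
(1-\rho)^{k+4}=(1+1/k)^{-k}(1-\rho)^4\ge\frac1{16e}.
\]
We must exclude samples with fewer than three circles, for which triples are not defined:
\[
\Pr\nolimits_\rho(|\mathcal R|\le2)\le(1-\rho)^{n-2}\bigl(1+\nu+\nu^2/2\bigr)\le e^{1-\nu}\bigl(1+\nu+\nu^2/2\bigr)\le221\,e^{-19}<\frac1{32e},
\]
because $e^{-\nu}(1+\nu+\nu^2/2)$ has derivative $-e^{-\nu}\nu^2/2\le0$. So with probability at least $1/(32e)$ we have $|\mathcal R|\ge3$ and $u,v$ lie in a common cell of $\mathcal R$. Summing over the $J_k$ pairs and applying Lemmas~\ref{lem:pairs} and~\ref{lem:moment},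
\[
\frac{J_k}{32e}\le C_2\,\mathbb E_\rho\sum_{\sigma\in\mathcal T(\mathcal R)}|K(\sigma)|^3\le C_2C_5\,n^2(k+1). \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
As noted in Section~\ref{sec:lower}, we may assume $0\le k\le(n-2)/2$ and $\kappa=k+1$. The lower bound is Proposition~\ref{prop:lower}. By Proposition~\ref{prop:sampling}, each of $J_k,J_{k-1},J_{k-2}$ is at most $C_4n^2(k+1)$, where $J_j=0$ for $j<0$. By \eqref{eq:transfer}, $\sum_c|L_k(c)|\le12C_4n^2(k+1)$, and dividing by $n(n-1)+2\ge n^2/2$ gives $\mathbb E|L_k(c)|\le24C_4(k+1)$.
\end{proof}

\begin{thebibliography}{9}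

\bibitem{CGL}
Chazelle, Guibas, and Lee, BIT 25 (1985).

\bibitem{CFSSSV}
Man-Kwun Chiu, Stefan Felsner, Manfred Scheucher, Patrick Schnider, Raphael Steiner, and Pavel Valtr,
\emph{On the Average Complexity of the $k$-Level}, arXiv:1911.02408 (2019).

\bibitem{EOS}
Edelsbrunner, O'Rourke, and Seidel, SIAM J. Comput. 15 (1986).

\end{thebibliography}
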